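\title{Rational solutions of Painlev\'e-III and the increasing tritronqu\'ee solutions of Painlev\'e-II}


\begin{abstract}
Let $w_n(z;m)$ be the rational solution of the Painlev\'e-III equation with parameters $n\in\mathbb{Z}$, $m\in\mathbb{C}$ that tends to $1$ at infinity. We prove a conjecture of Bothner, Miller, and Sheng: near $z=\pm\mathrm{i}n/2$, after rescaling $z$ by $n^{1/3}$ and $w_n$ by $n^{-1/3}$, the functions $w_n$ converge as $n\to+\infty$ to the increasing tritronqu\'ee solutions of the Painlev\'e-II equation with parameter $m$, for every complex $m$ and at every point that is not a pole of the limit. We give the rate of convergence, show that each pole of the limit attracts exactly one zero and one pole of $w_n$, and treat negative $n$ and real non-integer values of the large parameter. Both equations are written as perturbations of $k''+k=0$ on one thin complex cone, where a contraction argument works uniformly in $n$; the limit is then carried off the cone by the differential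 equation.
\end{abstract}

\section{Introduction}\label{sec:intro}

Consider the Painlev\'e-III equation with parameters $\nu\in\mathbb{R}$ and $m\in\mathbb{C}$,
\begin{equation}\label{eq:PIII}
\frac{\mathrm{d}^2w}{\mathrm{d}z^2}=\frac1w\Big(\frac{\mathrm{d}w}{\mathrm{d}z}\Big)^2-\frac1z\frac{\mathrm{d}w}{\mathrm{d}z}+\frac{4(\nu+m)w^2+4(\nu-m)}{z}+4w^3-\frac4w .
\end{equation}
When $\nu=n$ is an integer, it has exactly one rational solution $w_n(z;m)$ with $w_n(z;m)\to1$ as $z\to\infty$. The first two are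
\[
w_0=1,\qquad w_1=\frac{4z+2m-1}{4z+2m+1}
\]
(the second is verified in Section~\ref{sec:scaling}). This paper describes $w_n$ for large $n$ near the two points $z=\pm\mathrm{i}n/2$.

The description involves the Painlev\'e-II equation with parameter $\alpha\in\mathbb{C}$, normalized as
\begin{equation}\label{eq:PII}
\frac{\mathrm{d}^2u}{\mathrm{d}x^2}=2u^3+xu+\alpha .
\end{equation}
Its solutions are meromorphic in $\mathbb{C}$. For large $x$ the terms $2u^3$ and $xu$ can balance each other, which happens when $u$ is close to $\pm\mathrm{i}(x/2)^{1/2}$. For each $\alpha$ and each sign there is exactly one solution $u^\pm_{\mathrm{TT}}(x;\alpha)$ with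
\begin{equation}\label{eq:TT}
u^\pm_{\mathrm{TT}}(x;\alpha)\sim\pm\mathrm{i}\big(\tfrac12x\big)^{1/2}\qquad\text{as } |x|\to\infty,\quad |\arg x|<\tfrac23\pi .
\end{equation}
These are \emph{increasing tritronqu\'ee solutions}; for large $|x|$ their poles lie in the sector $|\arg(-x)|\le\frac13\pi$. Powers, logarithms and $\arctan$ are principal branches throughout.

For real $\nu>0$ put
\begin{equation}\label{eq:scaling}
\varepsilon=\big(\tfrac14\nu\big)^{-1/3},\qquad \rho=\rho(x)=1+\tfrac14\varepsilon^2x,\qquad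
z^\pm_\nu(x)=\pm\mathrm{i}\Big(\tfrac12\nu+\big(\tfrac1{32}\nu\big)^{1/3}x\Big)=\pm2\mathrm{i}\varepsilon^{-3}\rho ,
\end{equation}
where the last equality follows from $\nu=4\varepsilon^{-3}$ and $(\nu/32)^{1/3}=1/(2\varepsilon)$. For integers $n\ge1$, with $\nu=n$ in \eqref{eq:scaling}, let
\[
u^\pm_n(x;m)=\big(\tfrac14n\big)^{1/3}\Big(1\pm\mathrm{i}\,w_n\big(z_n^\pm(x);m\big)\Big),
\qquad\text{that is,}\qquad w_n=\pm\mathrm{i}\,(1-\varepsilon u_n^\pm).
\]
Substituting this into \eqref{eq:PIII} and letting $n\to+\infty$ formally gives \eqref{eq:PII} with $\alpha=m$. The formal limit does not say whether $u_n^\pm$ converges, nor which solution of \eqref{eq:PII} the limit is. Bothner, Miller, and Sheng conjectured, in the form given in \cite{Miller}, that for each fixed $m\in\mathbb{C}$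
\[
\lim_{n\to+\infty}u_n^\pm(x;m)=u^\pm_{\mathrm{TT}}(x;m)
\]
at each $x\in\mathbb{C}$ that is not a pole of $u^\pm_{\mathrm{TT}}(\cdot;m)$. The conjecture is true.

\begin{theorem}\label{thm:main}
For every $m\in\mathbb{C}$ and both signs, $u_n^\pm(x;m)\to u^\pm_{\mathrm{TT}}(x;m)$ as $n\to+\infty$ for every $x$ that is not a pole of $u^\pm_{\mathrm{TT}}(\cdot;m)$, uniformly on compact sets of such $x$.
\end{theorem}

\begin{theorem}\label{thm:rate}
If $x_1$ is not a pole of $u^\pm_{\mathrm{TT}}(\cdot;m_1)$, then as $n\to+\infty$, uniformly for $(x,m)$ near $(x_1,m_1)$,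
\begin{align*}
w_n\big(z_n^\pm(x);m\big)&=\pm\mathrm{i}\exp\big(-\varepsilon\,u^\pm_{\mathrm{TT}}(x;m)+O(\varepsilon^3)\big),\\
u_n^\pm(x;m)&=u^\pm_{\mathrm{TT}}(x;m)-\tfrac12\big(\tfrac14n\big)^{-1/3}u^\pm_{\mathrm{TT}}(x;m)^2+O(n^{-2/3}).
\end{align*}
\end{theorem}

\begin{theorem}\label{thm:zeros}
Let $p$ be a pole of $u^\pm_{\mathrm{TT}}(\cdot;m)$ and $\Delta$ a closed disc centered at $p$ that contains no other pole. For all large $n$ the function $x\mapsto w_n(z_n^\pm(x);m)$ has exactly one zero and exactly one pole in $\Delta$, both simple. On a compact set free of poles of $u^\pm_{\mathrm{TT}}(\cdot;m)$ it has no zeros or poles for large $n$.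
\end{theorem}

The method uses little about rationality, and it extends to real $\nu$. By a \emph{solution near $\mathrm{i}\infty$} we mean a solution of \eqref{eq:PIII} that is analytic in a set $\{|z|>r_0,\ |\arg z-\frac\pi2|<\delta\}$ for some $r_0,\delta>0$; two of them are the same if they agree where both are defined.

\begin{theorem}\label{thm:ext}
\begin{enumerate}
\item[(a)] At every $x$ that is not a pole of $u^\pm_{\mathrm{TT}}(\cdot;m)$, as $n\to+\infty$,
\[
\big(\tfrac14n\big)^{1/3}\Big(1\mp\mathrm{i}\,w_{-n}\big(z_n^\pm(x);m\big)\Big)\to-u^\pm_{\mathrm{TT}}(x;m).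
\]
\item[(b)] Let $M>0$. There is $\nu_0(M)$ such that for $|m|\le M$ and real $\nu\ge\nu_0$ equation \eqref{eq:PIII} has exactly one solution $w_\nu$ near $\mathrm{i}\infty$ that tends to $1$ uniformly as $z\to\infty$ in some sector $|\arg z-\frac\pi2|<\delta$, $\delta>0$. Let $|m_1|<M$. There is a real $x_0$, depending only on $M$, such that for large $\nu$ the solution $w_\nu$, continued down the imaginary axis, gives a function $w_\nu(z_\nu^+(x);m)$ that is analytic at $x=x_0$. For every polygonal path from $x_0$ to $x_1$ that avoids the poles of $u^+_{\mathrm{TT}}(\cdot;m_1)$ and for large $\nu$, this function continues analytically along the path (in $x$, for $m$ near $m_1$), and the formulas of Theorem~\ref{thm:rate} with the upper sign and $n$ replaced by $\nu$ hold for the continuation near $(x_1,m_1)$.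
\end{enumerate}
\end{theorem}

\subsection*{What is assumed}
We use without proof the facts that make the statements meaningful: the existence and uniqueness of $w_n$ and of $u^\pm_{\mathrm{TT}}$, and the meromorphy in $\mathbb{C}$ of the solutions of \eqref{eq:PII}. Of the asymptotics \eqref{eq:TT} we use only that it holds uniformly in $|\arg x|\le\frac\pi6$. This is so whether \eqref{eq:TT} is read as a limit as $|x|\to\infty$ within the open sector or as a limit that is uniform in closed subsectors.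

\subsection*{Plan}
Section~\ref{sec:scaling} explains the scaling and isolates the difficulty. Section~\ref{sec:linear} treats the linear equation $y''+y=G$ on a cone; the mechanism of the proof is visible there in an explicit example. Section~\ref{sec:normal} brings \eqref{eq:PII} and \eqref{eq:PIII} to the form $k''+k=\text{small}$ on the same cone, Section~\ref{sec:fixed} solves and compares the two equations, and Section~\ref{sec:limit} proves Theorems~\ref{thm:main} and~\ref{thm:rate}. Theorems~\ref{thm:zeros} and~\ref{thm:ext} are proved in Sections~\ref{sec:zeros} and~\ref{sec:ext}.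

\section{A triple root and the Painlev\'e-II scaling}\label{sec:scaling}

\subsection{Logarithmic form and symmetries}
Since $(z\frac{\mathrm{d}}{\mathrm{d}z})^2\ln w=z^2\big(w''/w-(w'/w)^2\big)+zw'/w$, dividing \eqref{eq:PIII} by $w$ and multiplying by $z^2$ gives
\begin{equation}\label{eq:log}
\Big(z\frac{\mathrm{d}}{\mathrm{d}z}\Big)^2\ln w=4z\Big[(\nu+m)w+\frac{\nu-m}w\Big]+4z^2\big(w^2-w^{-2}\big).
\end{equation}
To check $w_1$, put $c=4z+2m$, so that $w_1=(c-1)/(c+1)$ and $8zc=2c^2-4mc$, and multiply \eqref{eq:log} by $(c^2-1)^2/(4z)$. The left side becomes $2(c^2-1)-16zc$. The right side becomes $(2c^2+2-4mc)(c^2-1)-8zc(c^2+1)=(8zc+2)(c^2-1)-8zc(c^2+1)$, which is the same.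

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(a)] $u_n^-(x;m)=\overline{u_n^+(\bar x;\bar m)}$ and $u^-_{\mathrm{TT}}(x;m)=\overline{u^+_{\mathrm{TT}}(\bar x;\bar m)}$.
\item[(b)] If $w$ solves \eqref{eq:PIII} with parameters $(\nu,m)$, then $1/w$ solves it with parameters $(-\nu,m)$. In particular $w_{-n}=1/w_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\overline{w_n(\bar z;\bar m)}$ is rational, solves \eqref{eq:PIII} with parameters $(n,m)$ and tends to $1$, so it equals $w_n(z;m)$. Since $\overline{z_n^+(\bar x)}=z_n^-(x)$, the first identity follows. The function $\overline{u^+_{\mathrm{TT}}(\bar x;\bar m)}$ solves \eqref{eq:PII} with $\alpha=m$ and is asymptotic to $-\mathrm{i}(x/2)^{1/2}$ in the sector of \eqref{eq:TT}, so it equals $u^-_{\mathrm{TT}}(x;m)$.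

(b) For $v=1/w$, equation \eqref{eq:log} multiplied by $-1$ reads $(z\frac{\mathrm{d}}{\mathrm{d}z})^2\ln v=4z[(-\nu+m)v+(-\nu-m)/v]+4z^2(v^2-v^{-2})$. The function $1/w_n$ is rational and tends to $1$, so it is $w_{-n}$.
\end{proof}

By part (a), the lower sign in Theorems~\ref{thm:main}--\ref{thm:zeros} follows from the upper sign by complex conjugation. From now on we treat the upper sign and write $u_{\mathrm{TT}}=u^+_{\mathrm{TT}}$ and $z_\nu=z_\nu^+$.

\subsection{Which limit to expect}
The right side of \eqref{eq:log} equals $4z(w+\frac1w)\big[\nu+z(w-\frac1w)\big]+4mz(w-\frac1w)$. When $z$ is of the size of $\nu$, the first product is of size $\nu^2$ and the last term is only of size $\nu$, so a solution that does not oscillate rapidly should stay near a root of the product. Trigonometric variables display these roots. Put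
\[
z=\tfrac12\mathrm{i}\nu e^s,\qquad w=\mathrm{i}e^{-\mathrm{i}\eta}.
\]
Then $w+\frac1w=2\sin\eta$, $w-\frac1w=2\mathrm{i}\cos\eta$, $w^2-w^{-2}=4\mathrm{i}\sin\eta\cos\eta$, and the left side of \eqref{eq:log} is $-\mathrm{i}\eta_{ss}$. The right side is $4\mathrm{i}\nu^2e^s\sin\eta-4m\nu e^s\cos\eta-4\mathrm{i}\nu^2e^{2s}\sin\eta\cos\eta$. Hence
\begin{equation}\label{eq:eta}
\eta_{ss}=4\nu^2e^s\sin\eta\,(e^s\cos\eta-1)-4\mathrm{i}m\nu e^s\cos\eta .
\end{equation}
For real $s>0$, that is, on the imaginary axis above $\mathrm{i}\nu/2$, the term of order $\nu^2$ vanishes at $\eta=0$, at $\eta=\pi$, and at $\eta=\pm\theta$, where $\cos\theta=e^{-s}$ and $0<\theta<\frac\pi2$. As $s\to+\infty$ these four roots give $w\to\mathrm{i},-\mathrm{i},1,-1$, so $w_n$ should follow $\eta=\theta$. As $s\downarrow0$ the three roots $0,\pm\theta$ merge. This is what distinguishes the point $z=\mathrm{i}\nu/2$, $w=\mathrm{i}$.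

For small $s$ and $\eta$, equation \eqref{eq:eta} is approximately $\eta_{ss}=4\nu^2\eta(s-\frac12\eta^2)-4\mathrm{i}m\nu$. The terms $s$ and $\eta^2$ balance when $s\approx\eta^2$, and $\eta_{ss}\approx\eta/s^2$ balances $\nu^2\eta s$ when $s\approx\nu^{-2/3}$. Then $\eta\approx\nu^{-1/3}$, and all terms, including $m\nu$, are of size $\nu$. This is the scaling \eqref{eq:scaling}. To carry it out exactly, put $e^s=\rho$ and $\eta=-\mathrm{i}\varepsilon U$, so that
\[
z=z_\nu(x),\qquad w=\mathrm{i}e^{-\varepsilon U},\qquad \frac{\mathrm{d}}{\mathrm{d}s}=\frac{4\rho}{\varepsilon^2}\frac{\mathrm{d}}{\mathrm{d}x}.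
\]
Then $\eta_{ss}=-16\mathrm{i}\varepsilon^{-3}\rho\,(\rho U_{xx}+\frac14\varepsilon^2U_x)$, $\sin\eta=-\mathrm{i}\sinh\varepsilon U$, $\cos\eta=\cosh\varepsilon U$, and dividing \eqref{eq:eta} by $-16\mathrm{i}\varepsilon^{-3}\rho$ gives
\begin{equation}\label{eq:U}
\rho\,U_{xx}+\tfrac14\varepsilon^2U_x=4\cdot\frac{\sinh\varepsilon U}{\varepsilon}\cdot\Big(\frac{x}{4}\cosh\varepsilon U+\frac{\cosh\varepsilon U-1}{\varepsilon^2}\Big)+m\cosh\varepsilon U .
\end{equation}
The functions $\varepsilon^{-1}\sinh\varepsilon U$, $\cosh\varepsilon U$ and $\varepsilon^{-2}(\cosh\varepsilon U-1)$ are entire in $(\varepsilon^2,U)$, with values $U$, $1$ and $\frac12U^2$ at $\varepsilon=0$. So \eqref{eq:U} has the form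
\begin{equation}\label{eq:Uf}
U_{xx}=f(x,U,U_x;m,\varepsilon^2),\qquad f \text{ analytic for } |\varepsilon^2x|<4,\qquad f|_{\varepsilon=0}=2U^3+xU+m .
\end{equation}
The unknown $U$ is preferable to $u=\varepsilon^{-1}(1-e^{-\varepsilon U})$ because its equation involves only $\varepsilon^2$; this is the reason for the error $O(\varepsilon^3)$ in the first formula of Theorem~\ref{thm:rate}.

The three merging roots become the roots $0$ and $\pm\mathrm{i}(x/2)^{1/2}$ of $2U^3+xU$. On the root $\eta=\theta$ we have $\theta^2\approx2s\approx\frac12\varepsilon^2x$, so $U=\mathrm{i}\theta/\varepsilon\approx\mathrm{i}(x/2)^{1/2}$. One therefore guesses a limit that behaves like $+\mathrm{i}(x/2)^{1/2}$ for large $x$ near the positive axis, and this is the conjecture.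

\subsection{The difficulty}
By \eqref{eq:Uf}, Painlev\'e-III is a regular perturbation of Painlev\'e-II on bounded sets of $x$. If $U$ and $U_x$ converge at a single point $x_0$, the dependence of solutions on data and parameters does the rest. But all that is known about $w_n$ is its behavior as $z\to\infty$, which is the range $|x|\gg\varepsilon^{-2}$, where \eqref{eq:U} is not close to \eqref{eq:PII}. This information has to be carried along the whole ray from $\mathrm{i}\infty$ to within $O(n^{1/3})$ of $\mathrm{i}n/2$, with an error that tends to zero. On that ray the linearization of \eqref{eq:eta} at $\eta=\theta$ is oscillatory: the derivative in $\eta$ of the leading term at $\theta$ is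
\begin{equation}\label{eq:freq}
4\nu^2\big(e^{2s}\cos2\theta-e^s\cos\theta\big)=4\nu^2(2-e^{2s}-1)=-4\nu^2(e^{2s}-1).
\end{equation}
So the model is $y''+y=G$ on a long interval, and errors are not damped. The remedy is to replace the ray by a thin complex cone.

\section{The equation $y''+y=G$ on a cone}\label{sec:linear}

In this section $\beta\in(0,\frac\pi4)$ and $R>0$ are arbitrary, and
\[
\Sigma=\{t\ne0:|\arg t|<\beta\},\qquad\Omega_R=R+\Sigma .
\]
The set $\Omega_R$ is open and convex, it is contained in $\Sigma\cap\{|\zeta|>R\}$, and $\Omega_R+\overline\Sigma\subset\Omega_R$; in particular the rays $\zeta+re^{\pm\mathrm{i}\beta}$, $r\ge0$, from a point $\zeta\in\Omega_R$ stay in $\Omega_R$.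

On the real half-line the equation $y''+y=G$ has two defects. Boundedness does not select a solution, since $\cos\zeta$ and $\sin\zeta$ are bounded. And decay of $G$ like $1/\zeta$, which is the decay that we shall meet, does not give a bounded solution: for $G=\zeta^{-1}\cos\zeta-\frac12\zeta^{-2}\sin\zeta$ the solutions are $\frac12\ln\zeta\,\sin\zeta+c_+e^{\mathrm{i}\zeta}+c_-e^{-\mathrm{i}\zeta}$. On $\Omega_R$ both defects disappear, because each of $e^{\pm\mathrm{i}\zeta}$ grows in one boundary direction and decays in the other. In the variation-of-constants formula we integrate each exponential in the direction in which it decays. For $G$ bounded and analytic on $\Omega_R$ set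
\[
I_\mp(\zeta)=\int_\zeta^{\infty e^{\mp\mathrm{i}\beta}}e^{\mp\mathrm{i}(t-\zeta)}G(t)\,\mathrm{d}t,\qquad \mathcal{L}G=\tfrac{\mathrm{i}}2\,(I_--I_+),
\]
the integrals being taken along $t=\zeta+re^{\mp\mathrm{i}\beta}$, $r\ge0$, where $|e^{\mp\mathrm{i}(t-\zeta)}|=e^{-r\sin\beta}$.

\begin{lemma}\label{lem:L}
Let $G$ be bounded and analytic on $\Omega_R$.
\begin{enumerate}
\item[(a)] $y=\mathcal{L}G$ is analytic and $y''+y=G$. If $|G(\zeta)|\le K|\zeta|^{-\gamma}$ on $\Omega_R$ with $\gamma\ge0$, then $|y|+|y'|\le\dfrac{2K}{\sin\beta}|\zeta|^{-\gamma}$ on $\Omega_R$.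
\item[(b)] $\mathcal{L}G$ is the only bounded analytic solution of $y''+y=G$ on $\Omega_R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $J(\zeta)=e^{-\mathrm{i}\zeta}I_-(\zeta)=\int_\zeta^{\infty e^{-\mathrm{i}\beta}}e^{-\mathrm{i}t}G(t)\,\mathrm{d}t$ and fix $\zeta_1\in\Omega_R$. The parallelogram with vertices $\zeta$, $\zeta_1$, $\zeta_1+re^{-\mathrm{i}\beta}$, $\zeta+re^{-\mathrm{i}\beta}$ lies in the convex set $\Omega_R$, and on its far side the integrand is $O(e^{-r\sin\beta})$. Cauchy's theorem and $r\to\infty$ give $J(\zeta)=\int_\zeta^{\zeta_1}e^{-\mathrm{i}t}G(t)\,\mathrm{d}t+J(\zeta_1)$. So $J$ is analytic with $J'=-e^{-\mathrm{i}\zeta}G$, and $I_-'=-G+\mathrm{i}I_-$. Replacing $\mathrm{i}$ by $-\mathrm{i}$ throughout gives $I_+'=-G-\mathrm{i}I_+$. Therefore $y'=-\frac12(I_-+I_+)$ and $y''=G-\frac{\mathrm{i}}2(I_--I_+)=G-y$. The angle between $\zeta\in\Sigma$ and $e^{\pm\mathrm{i}\beta}$ is less than $2\beta<\frac\pi2$, so $|\zeta+re^{\pm\mathrm{i}\beta}|\ge|\zeta|$. Hence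 $|I_\pm|\le K|\zeta|^{-\gamma}\int_0^\infty e^{-r\sin\beta}\mathrm{d}r=K|\zeta|^{-\gamma}/\sin\beta$, and $|y|+|y'|\le|I_-|+|I_+|$.

(b) By (a) with $\gamma=0$, $\mathcal{L}G$ is bounded. If $y$ is another bounded solution, then $y-\mathcal{L}G=c_+e^{\mathrm{i}\zeta}+c_-e^{-\mathrm{i}\zeta}$ is bounded on $\Omega_R$. Along a ray of direction $e^{-\mathrm{i}\beta}$ the function $e^{\mathrm{i}\zeta}$ grows and $e^{-\mathrm{i}\zeta}$ decays, so $c_+=0$; along a ray of direction $e^{\mathrm{i}\beta}$ the roles are exchanged, so $c_-=0$.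
\end{proof}

Thus $\mathcal{L}$ loses no decay, and its bound does not depend on $R$. Every comparison of two solutions in this paper is an instance of the following consequence.

\begin{lemma}[Stability]\label{lem:stab}
Let $D$ be analytic on $\Omega_R$ with $D$ and $D'$ bounded, let $E\ge0$ be a constant, and suppose that $|D''+D|\le\frac14\sin\beta\,(|D|+|D'|)+E$ on $\Omega_R$. Then $|D|+|D'|\le4E/\sin\beta$ on $\Omega_R$. In particular $D\equiv0$ if $E=0$.
\end{lemma}

\begin{proof}
Let $d=\sup(|D|+|D'|)<\infty$. The function $G=D''+D$ is analytic with $|G|\le\frac14d\sin\beta+E$. By Lemma~\ref{lem:L}(b), $D=\mathcal{L}G$, and by (a) with $\gamma=0$, $d\le\frac12d+2E/\sin\beta$.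
\end{proof}

\subsection*{The argument in an explicit case}
Let $Y(\zeta)=\int_0^\infty e^{-\zeta t}(1+t^2)^{-1}\mathrm{d}t$ for $\operatorname{Re}\zeta>0$. Then $Y''+Y=\int_0^\infty e^{-\zeta t}\mathrm{d}t=1/\zeta$ and $|Y|\le1/\operatorname{Re}\zeta$, so $Y=\mathcal{L}[1/\zeta]$; and $\zeta Y(\zeta)=\int_0^\infty e^{-\sigma}(1+\sigma^2/\zeta^2)^{-1}\mathrm{d}\sigma\to1$ as $\zeta\to+\infty$. Consider the equations $y''+y=G_\nu$ with
\[
G_\nu=\frac1\zeta-\frac1{\zeta+\nu}=\frac{\nu}{\zeta(\zeta+\nu)}\quad(\nu<\infty),\qquad G_\infty=\frac1\zeta .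
\]
The function $G_\nu$ looks like $G_\infty$ for $|\zeta|\ll\nu$ and decays faster for $|\zeta|\gg\nu$. The bounded solutions are $y_\nu(\zeta)=Y(\zeta)-Y(\zeta+\nu)$ and $y_\infty=Y$. Three features carry over to the nonlinear problem. First, since $|\zeta+\nu|\ge\max(|\zeta|,\nu)$ on $\Sigma$, we have $|G_\nu|\le1/|\zeta|$, so all $y_\nu$ lie in one ball for the norm $\sup|\zeta|(|y|+|y'|)$. Second, each $y_\nu$ is characterized by a weak condition at infinity, boundedness on the cone, although $y_\nu=O(\zeta^{-2})$ and $y_\infty\sim\zeta^{-1}$ have different asymptotics. Third, $y_\nu$ does not converge to $y_\infty$ in that norm, because $\zeta|y_\nu-y_\infty|=\zeta Y(\zeta+\nu)\to1$ as $\zeta\to+\infty$, but it does converge uniformly, because $|y_\nu-y_\infty|\le1/\nu$.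

\section{Both equations as perturbations of $k''+k=0$}\label{sec:normal}

From here on $\beta=\pi/8$, $M>0$ is fixed, $|m|\le M$, and $\nu\ge1$ is real. The letters $C,c_1,c_2$ denote positive absolute constants, $C_M$ depends only on $M$, and $C$, $C_M$ may change from line to line. A prime denotes $\mathrm{d}/\mathrm{d}\zeta$.

\subsection{Painlev\'e-II}
Let $g=(x/2)^{1/2}$ and write $u=\mathrm{i}g(1+k)$, so that $k$ is the relative deviation from the root $\mathrm{i}g$. The derivative of $2u^3+xu$ at $u=\mathrm{i}g$ is $-6g^2+2g^2=-(2g)^2$, so the local frequency is $2g$. We take the phase as the new variable: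
\[
\zeta=\zeta_\infty(x)=\tfrac83(x/2)^{3/2}=\tfrac83g^3,\qquad\zeta_x=2g .
\]
From $gg_x=\frac14$ and $g_{xx}=-\frac1{16}g^{-3}$ we get $u_x=\mathrm{i}\big(g_x(1+k)+2g^2k'\big)$ and $u_{xx}=\mathrm{i}\big(g_{xx}(1+k)+6gg_xk'+4g^3k''\big)$, while $2u^3+xu=-2\mathrm{i}g^3\big[(1+k)^3-(1+k)\big]=-2\mathrm{i}g^3(2k+3k^2+k^3)$. Divide \eqref{eq:PII} with $\alpha=m$ by $4\mathrm{i}g^3=\frac32\mathrm{i}\zeta$ and use $64g^6=9\zeta^2$. The result is $k''+k=F_\infty(\zeta,k,k')$, where
\begin{equation}\label{eq:Finf}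
F_\infty(\zeta,k,p)=-\frac p\zeta+\frac k{9\zeta^2}+Q_0(k)-\frac{2\mathrm{i}m}{3\zeta}+\frac1{9\zeta^2},\qquad Q_0(k)=-\tfrac32k^2-\tfrac12k^3 .
\end{equation}
The map $\zeta_\infty$ is conformal from $|\arg x|<\frac\pi6$ onto $|\arg\zeta|<\frac\pi4$, and from $|\arg x|<\frac\pi{12}$ onto $\Sigma$. The forcing term $-2\mathrm{i}m/(3\zeta)$ has the critical decay $1/\zeta$ of Section~\ref{sec:linear}.

\subsection{Painlev\'e-III}
We repeat these steps for \eqref{eq:eta} and the root $\eta=\theta$. By \eqref{eq:freq} the frequency is $2\nu T$ with $T=(e^{2s}-1)^{1/2}$, and $T$ is a convenient parameter along the ray: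
\[
e^s=\sqrt{1+T^2},\qquad\theta=\arctan T,\qquad \cos\theta=e^{-s},\qquad\sin\theta=Te^{-s},\qquad\mathrm{d}s=\frac{T\,\mathrm{d}T}{1+T^2}.
\]
These functions are analytic for $T\in\Sigma$, where $\operatorname{Re}(1+T^2)>1$. The phase is $\mathrm{d}\zeta=2\nu T\,\mathrm{d}s$, that is,
\[
\zeta=\nu\tau(T),\qquad\tau(T)=\int_0^T\frac{2t^2}{1+t^2}\,\mathrm{d}t=2(T-\arctan T),\qquad T'=\frac{1+T^2}{2\nu T^2}.
\]
With $a=T'/T=\frac{1+T^2}{2\nu T^3}$ we have $\eta_{ss}=2\nu T(2\nu T\eta')'=4\nu^2T^2(\eta''+a\eta')$. Write $\eta=\theta+h$. The addition formulas give $e^s\sin\eta=T\cos h+\sin h$ and $e^s\cos\eta=\cos h-T\sin h$. Moreover $\theta'=T'/(1+T^2)=\frac1{2\nu T^2}$ and $\theta''=-2a\theta'$, so $\theta''+a\theta'=-a\theta'=-\frac{1+T^2}{4\nu^2T^5}$.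

Near the triple root $\theta\approx T$ is small, and $h$ must be measured relative to it if the equation is to tend to \eqref{eq:Finf}. So put $h=Tk$. Then $h'=T(k'+ak)$ and $h''=T\big(k''+2ak'+(a'+a^2)k\big)$, hence $h''+ah'=T(k''+3ak'+bk)$ with $b=a'+2a^2$. From $a=\frac1{2\nu}(T^{-3}+T^{-1})$ we get $a'=-\frac{(3+T^2)(1+T^2)}{4\nu^2T^6}$, so
\[
b=\frac{(1+T^2)\big(2+2T^2-3-T^2\big)}{4\nu^2T^6}=\frac{T^4-1}{4\nu^2T^6}.
\]
Finally, $(T\cos h+\sin h)(\cos h-T\sin h-1)=T(\cos2h-\cos h)+\frac12(1-T^2)\sin2h-\sin h$. Dividing \eqref{eq:eta} by $4\nu^2T^3$ and adding $k=h/T$ to both sides, we find that \eqref{eq:eta} is equivalent to $k''+k=F_\nu(\zeta,k,k')$, where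
\begin{equation}\label{eq:Fnu}
F_\nu(\zeta,k,p)=-3ap-bk+Q(T,k)-\frac{\mathrm{i}m}{\nu T^3}S(T,k)+\frac{1+T^2}{4\nu^2T^6},
\end{equation}
and, with $h=Tk$,
\begin{equation}\label{eq:QS}
Q=\frac{\cos2h-\cos h}{T^2}+\frac{\frac12\sin2h-\sin h}{T^3}+\frac{h-\frac12\sin2h}{T},\qquad S=\cos h-T\sin h .
\end{equation}
For $|h|\le1$ the three numerators in $Q$ are $-\frac32h^2+O(h^4)$, $-\frac12h^3+O(h^5)$ and $O(h^3)$. Therefore
\begin{equation}\label{eq:QQ0}
|Q(T,k)-Q_0(k)|\le C|T|^2|k|^2,\qquad|S(T,k)-1|\le C|T|^2\qquad(|T|\le1,\ |k|\le1).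
\end{equation}
To summarize: an analytic solution $k$ of $k''+k=F_\nu(\zeta,k,k')$ gives the solution
\begin{equation}\label{eq:wk}
w=\mathrm{i}\exp\big(-\mathrm{i}(\arctan T+Tk)\big)\qquad\text{at}\qquad z=\tfrac12\mathrm{i}\nu\sqrt{1+T^2}
\end{equation}
of \eqref{eq:PIII}, and conversely.

\subsection{The phase map}
The coefficients of $F_\nu$ are functions of $T$, and we need them as functions of $\zeta$ on a cone that does not depend on $\nu$. Since $\zeta/\nu=\tau(T)$ and $\Sigma$ is invariant under dilation, it suffices to invert $\tau$ on $\Sigma$. As $\tau\approx\frac23T^3$ for small $T$ and $\tau\approx2T$ for large $T$, the map multiplies arguments by a factor between $1$ and $3$; the choice $\beta=\pi/8$ keeps $3\beta$ below $\pi/2$.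

\begin{lemma}\label{lem:tau}
The map $\tau$ is injective on $\Sigma$, $\tau(\Sigma)\supset\Sigma$, and
\begin{equation}\label{eq:tau}
c_1\frac{|T|^3}{1+|T|^2}\le|\tau(T)|\le c_2\frac{|T|^3}{1+|T|^2}\qquad(T\in\overline\Sigma\setminus\{0\}).
\end{equation}
\end{lemma}

\begin{proof}
Since $\tau(\bar T)=\overline{\tau(T)}$, it is enough to consider arguments $\alpha\in[0,\beta]$. If $\arg t=\alpha$, then $1+t^{-2}$ has argument in $[-2\alpha,0]$, so $\tau'(t)=2/(1+t^{-2})$ is nonzero with argument in $[0,2\alpha]$. Hence $\operatorname{Re}\tau'>0$ on the convex set $\Sigma$, and $\tau(T_2)-\tau(T_1)=(T_2-T_1)\int_0^1\tau'(T_1+\sigma(T_2-T_1))\,\mathrm{d}\sigma\ne0$ for $T_1\ne T_2$.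

As $\operatorname{Re}t^2\ge0$, we have $|1+t^2|^2\ge1+|t|^4\ge\frac12(1+|t|^2)^2$. For $T=re^{\mathrm{i}\alpha}$, the integrand in $\tau(T)=\int_0^r\tau'(\sigma e^{\mathrm{i}\alpha})e^{\mathrm{i}\alpha}\mathrm{d}\sigma$ thus has modulus between $\frac{2\sigma^2}{1+\sigma^2}$ and $\frac{2\sqrt2\sigma^2}{1+\sigma^2}$, and argument in $[\alpha,3\alpha]\subset[0,\frac{3\pi}8]$. Consequently
\[
|\tau|\ge\operatorname{Re}\tau\ge2\cos\tfrac{3\pi}8\int_0^r\frac{\sigma^2\,\mathrm{d}\sigma}{1+r^2}=\frac{2\cos\frac{3\pi}8}{3}\,\frac{r^3}{1+r^2},\qquad|\tau|\le2\sqrt2\min(r^3,r)\le\frac{4\sqrt2\,r^3}{1+r^2},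
\]
which is \eqref{eq:tau}. Also $\arg\tau(T)\in[\alpha,3\alpha]$, so the boundary rays of $\Sigma$ are mapped outside $\Sigma$.

The set $\tau(\Sigma)\cap\Sigma$ is open and contains $\tau((0,\infty))$. It is closed in $\Sigma$: if $T_j\in\Sigma$ and $\tau(T_j)\to\tau_*\in\Sigma$, then by \eqref{eq:tau} the $|T_j|$ are bounded and bounded away from $0$, a subsequence converges to some $T_*\in\overline\Sigma\setminus\{0\}$ with $\tau(T_*)=\tau_*$, and $T_*$ is not on a boundary ray because $\tau_*\in\Sigma$. Since $\Sigma$ is connected, $\tau(\Sigma)\cap\Sigma=\Sigma$.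
\end{proof}

So $\tau$ has an analytic inverse $\tau^{-1}:\Sigma\to\Sigma$, and $F_\nu$ is analytic on $\Sigma\times\mathbb{C}^2$ with $T=\tau^{-1}(\zeta/\nu)$. The case $|T|\le1$ is the part of the cone near the triple root, and $|T|\ge1$ is the far part.

\begin{lemma}\label{lem:coef}
Let $\zeta\in\Sigma$ and $T=\tau^{-1}(\zeta/\nu)$.
\begin{enumerate}
\item[(a)] $|a|$ and $\dfrac1{\nu|T|^3}$ are at most $\dfrac C{|\zeta|}$; $|b|$ and $\dfrac{|1+T^2|}{4\nu^2|T|^6}$ are at most $\dfrac C{|\zeta|^2}$; and $|\zeta|\le c_2\nu|T|$, $|\zeta|\le c_2\nu|T|^3$.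
\item[(b)] If $|T|\ge1$, then $|\zeta|\ge\frac12c_1\nu|T|$.
\item[(c)] If $|T|\le1$, then $|T|^2\le C(|\zeta|/\nu)^{2/3}$ and $\dfrac1{\nu T^3}=\dfrac2{3\zeta}\big(1+O(T^2)\big)$.
\item[(d)] $\dfrac{|T|}{|\zeta|}$ and $\dfrac{1+|T|}{\nu|T|^2}$ are at most $C\Big(\dfrac1{|\zeta|}+\dfrac1\nu\Big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The upper bound in \eqref{eq:tau} says that $\lambda=\frac{1+|T|^2}{\nu|T|^3}$ satisfies $\lambda\le c_2/|\zeta|$. The first two quantities in (a) are at most $\lambda$, the next two at most $\lambda^2$, and $\lambda\ge\frac1{\nu|T|}$, $\lambda\ge\frac1{\nu|T|^3}$. The lower bound in \eqref{eq:tau} gives $|\zeta|\ge\frac12c_1\nu|T|$ for $|T|\ge1$ and $|\zeta|\ge\frac12c_1\nu|T|^3$ for $|T|\le1$. Since $|1+t^2|\ge1$ on $\Sigma$,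
\begin{equation}\label{eq:tau3}
\tau(T)-\tfrac23T^3=-\int_0^T\frac{2t^4}{1+t^2}\,\mathrm{d}t=O(T^5),
\end{equation}
and $\frac1{\nu T^3}=\frac1\zeta\cdot\frac{\tau}{T^3}$. This proves (b) and (c). In (d), for $|T|\ge1$ the two quantities are at most $\frac2{c_1\nu}$ and $\frac2\nu$; for $|T|\le1$ they are at most $\frac1{|\zeta|}$ and $\frac2{\nu|T|^3}\le\frac{2c_2}{|\zeta|}$.
\end{proof}

\section{The fixed points and their comparison}\label{sec:fixed}

\subsection{A contraction that is uniform in $\nu$}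
The forcing terms in $F_\nu$ are $O(1/|\zeta|)$ uniformly in $\nu$, so we look for $k=O(1/|\zeta|)$. This decay is also needed to control the nonlinearity: it depends on $h=Tk$, and $T$ is unbounded on the cone, but $|T|/|\zeta|$ is small by Lemma~\ref{lem:coef}(d).

\begin{lemma}\label{lem:lip}
There are $A\ge1$ and $R\ge A$, depending only on $M$, such that for $|m|\le M$, $\nu\in[R,\infty]$ and $\zeta\in\Omega_R$:
\begin{enumerate}
\item[(a)] $|F_\nu(\zeta,0,0)|\le\frac14A\sin\beta\,/|\zeta|$;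
\item[(b)] if $|k_1|,|k_2|\le A/|\zeta|$ and $p_1,p_2\in\mathbb{C}$, then
\[
|F_\nu(\zeta,k_1,p_1)-F_\nu(\zeta,k_2,p_2)|\le\tfrac14\sin\beta\,\big(|k_1-k_2|+|p_1-p_2|\big);
\]
for $\nu=\infty$ this holds under the weaker condition $|k_1|,|k_2|\le A/R$;
\item[(c)] if $\nu<\infty$ and $|k|\le A/|\zeta|$, then $|Tk|\le1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $|\zeta|\ge1$. Since $Q(T,0)=0$ and $S(T,0)=1$, Lemma~\ref{lem:coef}(a) for $\nu<\infty$ and \eqref{eq:Finf} for $\nu=\infty$ give $|F_\nu(\zeta,0,0)|\le C_0(1+M)/|\zeta|$ with an absolute constant $C_0$. Put $A=\max\big(1,4C_0(1+M)/\sin\beta\big)$; then (a) holds for any $R\ge1$.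

Let $R\le\nu<\infty$ and $|k|\le A/|\zeta|$. Then $|k|\le A/R$, and $|h|=|Tk|\le CA/R$ by Lemma~\ref{lem:coef}(d). Take $R$ so large that both bounds are at most $1$; this gives (c). Since $\partial_k=T\partial_h$, formula \eqref{eq:QS} gives
\[
\partial_kQ=\frac{\sin h-2\sin2h}T+\frac{\cos2h-\cos h}{T^2}+(1-\cos2h),\qquad\frac{\partial_kS}{\nu T^3}=-\frac{\sin h+T\cos h}{\nu T^2}.
\]
For $|h|\le1$ the first is at most $C(|k|+|k|^2+|h|^2)\le CA/R$, and the second is at most $C\frac{1+|T|}{\nu|T|^2}\le C/R$ by Lemma~\ref{lem:coef}(d). Also $|a|,|b|\le C/R$. So $|\partial_kF_\nu|$ and $|\partial_pF_\nu|$ are at most $C(1+M+A)/R$ on the convex set $\{|k|\le A/|\zeta|\}\times\mathbb{C}$. For $\nu=\infty$ and $|k|\le A/R\le1$ we have $|\partial_pF_\infty|\le1/R$ and $|\partial_kF_\infty|\le\frac1{9R^2}+3|k|+\frac32|k|^2\le C(1+A)/R$. Enlarge $R$ so that all these bounds are at most $\frac14\sin\beta$, and integrate along the segment from $(k_1,p_1)$ to $(k_2,p_2)$.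
\end{proof}

The numbers $A$ and $R$ are fixed from now on. The analytic functions on $\Omega_R$ with finite norm $\|k\|=\sup_{\Omega_R}|\zeta|(|k|+|k'|)$ form a Banach space, because uniform limits of analytic functions are analytic. Let $B$ be its closed ball of radius $A$ about $0$, and write $F_\nu[k](\zeta)=F_\nu(\zeta,k(\zeta),k'(\zeta))$.

\begin{proposition}\label{prop:fp}
For $|m|\le M$ and $\nu\in[R,\infty]$ there is $k_\nu=k_\nu(\cdot\,;m)\in B$ with $k_\nu''+k_\nu=F_\nu[k_\nu]$ on $\Omega_R$. Every $k\in B$ satisfies $|F_\nu[k]|\le A/|\zeta|$.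
\end{proposition}

\begin{proof}
For $k\in B$, Lemma~\ref{lem:lip}(a) and (b) with $(k_2,p_2)=(0,0)$ give $|F_\nu[k]|\le\frac12A\sin\beta/|\zeta|$, so $\|\mathcal{L}F_\nu[k]\|\le A$ by Lemma~\ref{lem:L}(a) with $\gamma=1$. For $k_1,k_2\in B$, (b) gives $|F_\nu[k_1]-F_\nu[k_2]|\le\frac14\sin\beta\,\|k_1-k_2\|/|\zeta|$, so $\|\mathcal{L}F_\nu[k_1]-\mathcal{L}F_\nu[k_2]\|\le\frac12\|k_1-k_2\|$. By Banach's fixed point theorem $k\mapsto\mathcal{L}F_\nu[k]$ has a fixed point in $B$, and it solves the equation by Lemma~\ref{lem:L}(a).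
\end{proof}

\subsection{Identification}
We show that $k_\infty$ is the tritronqu\'ee solution and $k_n$ is the rational solution. In each case the known behavior at infinity gives equality on a smaller cone $\Omega_{R'}$, and the identity theorem extends it to $\Omega_R$. In the second case $R'$ depends on $n$, which does no harm, since $k_n$ has already been constructed on a cone that does not depend on $n$. Let
\[
X=\{x:|\arg x|<\tfrac\pi{12},\ \zeta_\infty(x)\in\Omega_R\},
\]
which is mapped conformally onto $\Omega_R$ by $\zeta_\infty$ and is therefore connected.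

\begin{lemma}\label{lem:idII}
For $|m|\le M$, $u_{\mathrm{TT}}(x;m)=\mathrm{i}(x/2)^{1/2}\big(1+k_\infty(\zeta_\infty(x);m)\big)$ on $X$.
\end{lemma}

\begin{proof}
Write $u_{\mathrm{TT}}=\mathrm{i}(x/2)^{1/2}(1+\kappa)$ with $\kappa$ a function of $\zeta$. By the uniformity of \eqref{eq:TT} in $|\arg x|\le\frac\pi6$ there is $r_0$ such that $\kappa$ is analytic and $|\kappa|\le A/R$ in $V=\{|\arg\zeta|<\frac\pi4,\ |\zeta|>r_0\}$. Let $R'=\max(R,3,r_0+1)$. A point $\zeta\in\Omega_{R'}$ has distance at least $|\zeta|\sin\frac\pi8>1$ from the rays $\arg=\pm\frac\pi4$, so the closed unit disc about $\zeta$ lies in $V$, and Cauchy's estimate gives $|\kappa'|\le A/R$ on $\Omega_{R'}$. Both $\kappa$ and $k_\infty$ solve $k''+k=F_\infty[k]$ and are bounded by $A/R$ on $\Omega_{R'}$. By Lemma~\ref{lem:lip}(b), $D=\kappa-k_\infty$ satisfies the hypothesis of Lemma~\ref{lem:stab} on $\Omega_{R'}$ with $E=0$, so $D\equiv0$ there. Both sides of the asserted identity are meromorphic on $X$.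
\end{proof}

This is the only place where the asymptotics \eqref{eq:TT} enters for the upper sign, and it is used in an open sector, not only on the real axis. The linear part of the equation indicates why: it is Bessel's equation $k''+\zeta^{-1}k'+(1-\frac19\zeta^{-2})k=0$ of order $\frac13$, all of whose solutions tend to zero on the positive real axis.

\begin{lemma}\label{lem:idIII}
For $|m|\le M$, integers $n\ge R$ and $\zeta\in\Omega_R$, with $T=\tau^{-1}(\zeta/n)$,
\[
w_n\big(\tfrac12\mathrm{i}n\sqrt{1+T^2};m\big)=\mathrm{i}\exp\big(-\mathrm{i}(\arctan T+Tk_n(\zeta;m))\big).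
\]
\end{lemma}

\begin{proof}
Fix $n$ and $m$. Since $w_n$ is rational with value $1$ at infinity, $\ln w_n=c/z+O(z^{-2})$ is analytic at $z=\infty$. In \eqref{eq:log} the left side is $O(1/z)$, while $w_n^{\pm1}=1+O(1/z)$ and $w_n^2-w_n^{-2}=4c/z+O(z^{-2})$; the coefficient of $z$ gives $0=8n+16c$, so $c=-n/2$. For $T\in\Sigma$ large and $z=\frac12\mathrm{i}n\sqrt{1+T^2}$, the quantity $1/z=-\frac{2\mathrm{i}}nT^{-1}(1+T^{-2})^{-1/2}$ is an analytic function of $1/T$ near $0$, and $\mathrm{i}\ln w_n=-T^{-1}+O(T^{-2})$. Define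
\[
h=\tfrac\pi2+\mathrm{i}\ln w_n-\arctan T=\arctan(1/T)+\mathrm{i}\ln w_n ,
\]
so that $w_n=\mathrm{i}e^{-\mathrm{i}(\arctan T+h)}$. The terms of order $1/T$ cancel, so $h$ is analytic in $1/T$ with a zero of order at least $2$. Hence $\kappa=h/T=O(T^{-3})$ and $\kappa'=\frac{\mathrm{d}\kappa}{\mathrm{d}T}\cdot\frac{1+T^2}{2nT^2}=O(T^{-4})$. Since $|\zeta|\le c_2n|T|$, we have $|T|\to\infty$ and $|\zeta|(|\kappa|+|\kappa'|)=O(T^{-2})\to0$ as $\zeta\to\infty$ in $\Sigma$. Choose $R'\ge R$ with $|\zeta|(|\kappa|+|\kappa'|)\le A$ on $\Omega_{R'}$. Both $\kappa$ and $k_n$ solve $k''+k=F_n[k]$ there, so Lemmas~\ref{lem:lip}(b) and~\ref{lem:stab} with $E=0$ give $\kappa=k_n$ on $\Omega_{R'}$. Both sides of the asserted identity are meromorphic in $\zeta$ on $\Omega_R$.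
\end{proof}

\subsection{Comparison}
As in the example of Section~\ref{sec:linear}, the comparison cannot be made in the norm $\|\cdot\|$: for fixed $\nu$ the forcing coefficients satisfy $\zeta\big(\frac2{3\zeta}-\frac1{\nu T^3}\big)=\frac23-\tau/T^3\to\frac23$ as $\zeta\to\infty$. In the supremum norm the two equations are close everywhere, for different reasons in the two parts of the cone: near the triple root they agree to leading order, and far from it both right sides are small.

\begin{lemma}\label{lem:comp}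
\begin{enumerate}
\item[(a)] For $|m|\le M$ and $R\le\nu<\infty$: $|k_\nu-k_\infty|+|k_\nu'-k_\infty'|\le C_M\nu^{-2/3}$ on $\Omega_R$.
\item[(b)] For $|m|,|m_1|\le M$: $|k_\infty(\cdot;m)-k_\infty(\cdot;m_1)|+|k'_\infty(\cdot;m)-k_\infty'(\cdot;m_1)|\le C|m-m_1|$ on $\Omega_R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $D=k_\nu-k_\infty$ we have $D''+D=(F_\nu[k_\nu]-F_\nu[k_\infty])+(F_\nu[k_\infty]-F_\infty[k_\infty])$. The first bracket is at most $\frac14\sin\beta(|D|+|D'|)$ by Lemma~\ref{lem:lip}(b). By Lemma~\ref{lem:stab} it suffices to bound the second bracket by $C_M\nu^{-2/3}$.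

Where $|T|\ge1$, Proposition~\ref{prop:fp} and Lemma~\ref{lem:coef}(b) bound it by $2A/|\zeta|\le C_M/\nu$.

Where $|T|\le1$, Lemma~\ref{lem:coef}(c) gives
\[
3a=\frac1\zeta\big(1+O(T^2)\big),\qquad b=-\frac1{9\zeta^2}\big(1+O(T^2)\big),\qquad\frac{1+T^2}{4\nu^2T^6}=\frac1{9\zeta^2}\big(1+O(T^2)\big).
\]
Compare \eqref{eq:Fnu} with \eqref{eq:Finf} term by term at $k=k_\infty$, using $|k_\infty|+|k_\infty'|\le A/|\zeta|\le1$. The terms with $a$, with $b$ and the last terms differ by $O(|T|^2/|\zeta|)$. By \eqref{eq:QQ0}, $|Q-Q_0|\le C|T|^2|k_\infty|\le CA|T|^2/|\zeta|$, and the terms with $m$ differ by $O(M|T|^2/|\zeta|)$. The second bracket is therefore at most $C_M|T|^2/|\zeta|\le C_M\nu^{-2/3}|\zeta|^{-1/3}\le C_M\nu^{-2/3}$.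

(b) The parameter $m$ enters \eqref{eq:Finf} only through $-2\mathrm{i}m/(3\zeta)$, so the difference of the two functions satisfies the hypothesis of Lemma~\ref{lem:stab} with $E=|m-m_1|$.
\end{proof}

\section{The limit}\label{sec:limit}

We work with real $\nu$, so that the results serve also for Theorem~\ref{thm:ext}(b). Fix a real $x_0$ with $\zeta_\infty(x_0)>R$ and a closed disc $K\subset X$ centered at $x_0$; both depend only on $M$. By Lemma~\ref{lem:idII}, $u_{\mathrm{TT}}(\cdot;m)$ is analytic on $K$ for $|m|\le M$. In this section and the next, $O(\cdot)$ refers to $\nu\to\infty$, and $\nu^{-2/3}=4^{-2/3}\varepsilon^2$.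

\subsection{Convergence near $x_0$}
The point $z_\nu(x)=\frac12\mathrm{i}\nu\rho$ has the form \eqref{eq:wk} when $1+T^2=\rho^2$. Since $\rho^2-1=\frac12\varepsilon^2x(1+\frac18\varepsilon^2x)$, we put for $x\in K$
\[
T_\nu(x)=\varepsilon(x/2)^{1/2}\big(1+\tfrac18\varepsilon^2x\big)^{1/2},\qquad\zeta_\nu(x)=\nu\tau(T_\nu(x)).
\]

\begin{proposition}\label{prop:near}
For large $\nu$ and $x\in K$ we have $T_\nu(x)\in\Sigma$, $\zeta_\nu(x)\in\Omega_R$ and $T_\nu(x)=\tau^{-1}(\zeta_\nu(x)/\nu)$. The function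
\[
U_\nu(x;m)=\mathrm{i}\varepsilon^{-1}\big(\arctan T_\nu+T_\nu\,k_\nu(\zeta_\nu;m)\big)
\]
is analytic on $K$ and solves \eqref{eq:U}; the solution \eqref{eq:wk} with $k=k_\nu$ equals $\mathrm{i}e^{-\varepsilon U_\nu(x;m)}$ at $z=z_\nu(x)$; and, uniformly for $|m|\le M$,
\[
U_\nu(x_0;m)=u_{\mathrm{TT}}(x_0;m)+O(\varepsilon^2),\qquad\partial_xU_\nu(x_0;m)=\partial_xu_{\mathrm{TT}}(x_0;m)+O(\varepsilon^2).
\]
\end{proposition}

\begin{proof}
All estimates are uniform on $K$. With $g=(x/2)^{1/2}$ we have $|\arg g|<\frac\pi{24}$ and $T_\nu=\varepsilon g(1+O(\varepsilon^2))$, so $T_\nu\in\Sigma$ for small $\varepsilon$, and $\sqrt{1+T_\nu^2}=\rho$ because $\operatorname{Re}\rho>0$. By \eqref{eq:tau3}, $\zeta_\nu=4\varepsilon^{-3}\big(\frac23T_\nu^3+O(\varepsilon^5)\big)=\frac83g^3+O(\varepsilon^2)=\zeta_\infty+O(\varepsilon^2)$. As $\zeta_\infty(K)$ is a compact subset of the open set $\Omega_R$, $\zeta_\nu\in\Omega_R$ for small $\varepsilon$. The formula for $\tau^{-1}$ holds because $\tau$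 is injective on $\Sigma$. The function $\eta=\arctan T+Tk_\nu$ solves \eqref{eq:eta}, and $\eta=-\mathrm{i}\varepsilon U_\nu$, so $U_\nu$ solves \eqref{eq:U}. By Lemma~\ref{lem:comp}(a), the bound $|k_\infty'|\le1$ and the convexity of $\Omega_R$,
\[
|k_\nu(\zeta_\nu)-k_\infty(\zeta_\infty)|\le C_M\nu^{-2/3}+|\zeta_\nu-\zeta_\infty|=O(\varepsilon^2).
\]
With $\arctan T_\nu=T_\nu+O(\varepsilon^3)$ and Lemma~\ref{lem:idII} this gives $U_\nu=\mathrm{i}g\,(1+k_\infty(\zeta_\infty))+O(\varepsilon^2)=u_{\mathrm{TT}}+O(\varepsilon^2)$ on $K$. Cauchy's estimate on $K$ gives the bound for the derivative at the center.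
\end{proof}

\subsection{Continuation to the whole plane}
We recall the classical theorem on analytic dependence on data and parameters. \emph{Let $\Phi(x,y,\lambda)$ be analytic on an open set $W\subset\mathbb{C}\times\mathbb{C}^2\times\mathbb{C}^2$ with values in $\mathbb{C}^2$. Let $D$ be an open disc, $\xi\in D$, and let $y_*$ be analytic on a neighborhood of $\overline D$, with $(x,y_*(x),\lambda_*)\in W$ and $\mathrm{d}y_*/\mathrm{d}x=\Phi(x,y_*,\lambda_*)$ there. Then there is a neighborhood $\mathcal{N}$ of $(y_*(\xi),\lambda_*)$ such that for $(y_0,\lambda)\in\mathcal{N}$ the problem $\mathrm{d}y/\mathrm{d}x=\Phi(x,y,\lambda)$, $y(\xi)=y_0$ has a unique analytic solution on $D$, and this solution is an analytic function of $(x,y_0,\lambda)\in D\times\mathcal{N}$.}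

\begin{proposition}\label{prop:cont}
Let $|m_1|<M$ and let $\gamma$ be a polygonal path from $x_0$ to $x_1$ that avoids the poles of $u_{\mathrm{TT}}(\cdot;m_1)$. There are a disc $D$ centered at $x_1$ and a neighborhood of $m_1$ such that for $m$ in that neighborhood $u_{\mathrm{TT}}(\cdot;m)$ is analytic on $D$, and for large $\nu$ the function $U_\nu(\cdot;m)$ continues analytically along $\gamma$ to $D$, with
\[
U_\nu=u_{\mathrm{TT}}(x;m)+O(\varepsilon^2),\qquad\partial_xU_\nu=\partial_xu_{\mathrm{TT}}(x;m)+O(\varepsilon^2)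
\]
uniformly in $x\in D$ and $m$.
\end{proposition}

\begin{proof}
Write \eqref{eq:Uf} as a first-order system for $y=(U,U_x)$ with the parameter $\lambda=(m,\mu)$, where $\mu=\varepsilon^2$ is allowed to be complex; it is analytic on $W=\{|\mu x|<4\}$. Take $\lambda_*=(m_1,0)$ and $y_*=(u_{\mathrm{TT}},\partial_xu_{\mathrm{TT}})(\cdot;m_1)$. The poles of $u_{\mathrm{TT}}(\cdot;m_1)$ form a closed set disjoint from the compact set $\gamma$, so there are points $\xi_0=x_0,\xi_1,\dots,\xi_J=x_1$ in order along $\gamma$ and discs $D_j$ centered at $\xi_j$, with pole-free closures, such that $D_j$ contains the part of $\gamma$ from $\xi_j$ to $\xi_{j+1}$. Apply the theorem on each $D_j$ with base point $\xi_j$, obtaining neighborhoods $\mathcal{N}_j$. The map that sends data at $\xi_j$ and $\lambda$ to the value at $\xi_{j+1}$ and $\lambda$ is analytic on $\mathcal{N}_j$ and sends $(y_*(\xi_j),\lambda_*)$ to $(y_*(\xi_{j+1}),\lambda_*)$. Shrinking $\mathcal{N}_{J-1},\dots,\mathcal{N}_0$ in turn,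 we may assume that it maps $\mathcal{N}_j$ into $\mathcal{N}_{j+1}$. So for $(y_0,\lambda)\in\mathcal{N}_0$ the solution with data $y_0$ at $x_0$ continues along $\gamma$ to $D_J$, where it is an analytic function $y(x;y_0,\lambda)$ on $D_J\times\mathcal{N}_0$. Let $D$ be the disc with center $x_1$ and half the radius of $D_J$, and let $\mathcal{N}\subset\mathcal{N}_0$ be a closed ball centered at $(y_*(x_0),\lambda_*)$. Then $y$ is Lipschitz in $(y_0,\lambda)\in\mathcal{N}$, uniformly for $x\in D$.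

Let $y_\infty(m)$ and $y_\nu(m)$ be the data of $u_{\mathrm{TT}}(\cdot;m)$ and $U_\nu(\cdot;m)$ at $x_0$. By Lemmas~\ref{lem:idII} and~\ref{lem:comp}(b), $y_\infty(m)$ is continuous in $m$, so $(y_\infty(m),m,0)$ lies in the ball of half the radius of $\mathcal{N}$ for $m$ near $m_1$. The corresponding solution solves \eqref{eq:PII}, agrees with the meromorphic function $u_{\mathrm{TT}}(\cdot;m)$ near $x_0$, hence on each $D_j$; in particular $u_{\mathrm{TT}}(\cdot;m)$ is analytic on $D$. By Proposition~\ref{prop:near}, $(y_\nu(m),m,\varepsilon^2)$ differs from $(y_\infty(m),m,0)$ by $O(\varepsilon^2)$ uniformly in $m$, so it lies in $\mathcal{N}$ for large $\nu$, and the corresponding solution is the continuation of $U_\nu$. The Lipschitz bound gives the estimates.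
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:rate}]
Let $x_1$ not be a pole of $u_{\mathrm{TT}}(\cdot;m_1)$ and take $M>|m_1|$. The complement of the poles, a closed discrete set, is open and connected, so a path $\gamma$ as in Proposition~\ref{prop:cont} exists. By Lemma~\ref{lem:idIII} and Proposition~\ref{prop:near}, $w_n(z_n(x);m)=\mathrm{i}e^{-\varepsilon U_n(x;m)}$ near $x_0$ for large $n$. The left side is a rational function of $x$, hence single-valued, so the identity persists along $\gamma$ and holds on $D$. By Proposition~\ref{prop:cont}, uniformly for $(x,m)$ near $(x_1,m_1)$,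
\[
w_n=\mathrm{i}\exp\big(-\varepsilon u_{\mathrm{TT}}+O(\varepsilon^3)\big),\qquad u_n^+=\frac{1-e^{-\varepsilon U_n}}\varepsilon=U_n-\tfrac12\varepsilon U_n^2+O(\varepsilon^2)=u_{\mathrm{TT}}-\tfrac12\varepsilon u_{\mathrm{TT}}^2+O(\varepsilon^2).
\]
This is Theorem~\ref{thm:rate}. A compact set of non-poles is covered by finitely many such discs $D$, which gives Theorem~\ref{thm:main}.
\end{proof}

\begin{remark}
Rationality was used for the expansion at infinity in Lemma~\ref{lem:idIII}, for single-valuedness in the last proof, and, through uniqueness, in Lemma~\ref{lem:sym}. The normalization $w_n\to1$ decides which tritronqu\'ee solution appears. Equation \eqref{eq:log} is invariant under $(z,w)\mapsto(-z,-w)$, so $\hat w(z)=-w_n(-z;m)$ is a rational solution with the same parameters that tends to $-1$, and $\varepsilon^{-1}\big(1+\mathrm{i}\hat w(z_n^+(x))\big)=u_n^-(x;m)$ tends to $u^-_{\mathrm{TT}}$, not to $u^+_{\mathrm{TT}}$.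
\end{remark}

\section{Zeros and poles}\label{sec:zeros}

The first formula of Theorem~\ref{thm:rate} suggests the count. We have $e^{-\varepsilon u}=\frac{1-\varepsilon u/2}{1+\varepsilon u/2}+O(\varepsilon^3)$ for bounded $u$, and for $u=\pm(x-p)^{-1}$ the fraction is $\frac{x-p\mp\varepsilon/2}{x-p\pm\varepsilon/2}$, with one zero and one pole near $p$. Our estimates hold only away from $p$, so the proof must count from the boundary of $\Delta$. Let $Z$ and $N$ be the numbers of zeros and poles in $\Delta$. The argument principle gives $Z-N$; to get $Z+N$ we need a function with the same residue at zeros and at poles. The energy of \eqref{eq:log} is such a function. Regard \eqref{eq:log} as Newton's equation for $\ln w$ in the time $\ln z$, and for a meromorphic solution $w$ put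
\[
\Lambda=\frac{z}{w}\frac{\mathrm{d}w}{\mathrm{d}z},\qquad\mathcal{E}=\tfrac12\Lambda^2-4z(n+m)w+4z(n-m)w^{-1}-2z^2(w^2+w^{-2}).
\]

\begin{lemma}\label{lem:energy}
The zeros and poles of $w=w_n$ in $z\ne0$ are simple. At each of them $\mathcal{E}/z$ has a simple pole with residue $1$, and $\mathcal{E}/z$ has no other poles in $z\ne0$.
\end{lemma}

\begin{proof}
Multiply \eqref{eq:PIII} by $w$ and evaluate at a zero $z_0\ne0$: this gives $(\mathrm{d}w/\mathrm{d}z)^2=4$, so $w\sim\pm2(z-z_0)$. By Lemma~\ref{lem:sym}(b) the same holds for $1/w$ at a pole of $w$. In both cases $w^2+w^{-2}=\frac14(z-z_0)^{-2}\big(1+O(z-z_0)\big)$ and $w,w^{-1}=O\big((z-z_0)^{-1}\big)$. Apply $z\frac{\mathrm{d}}{\mathrm{d}z}$ to $\mathcal{E}$, using $z\frac{\mathrm{d}}{\mathrm{d}z}w^j=j\Lambda w^j$. The terms containing $\Lambda$ add up to $\Lambda$ times the difference of the two sides of \eqref{eq:log}, which is zero, and only the derivatives of the explicit powers of $z$ remain: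
\[
z\frac{\mathrm{d}\mathcal{E}}{\mathrm{d}z}=-4z(n+m)w+4z(n-m)w^{-1}-4z^2(w^2+w^{-2}).
\]
So $\mathrm{d}\mathcal{E}/\mathrm{d}z=-z_0(z-z_0)^{-2}+O\big((z-z_0)^{-1}\big)$ at a zero or pole $z_0$. The derivative of a meromorphic function has no residue, hence $\mathcal{E}=z_0/(z-z_0)+\text{analytic}$. Where $w\ne0,\infty$ and $z\ne0$, the function $\mathcal{E}/z$ is analytic.
\end{proof}

The same happens for \eqref{eq:PII}. If $u\sim c(x-p)^{-j}$ at a pole, the most singular terms $j(j+1)c(x-p)^{-j-2}$ and $2c^3(x-p)^{-3j}$ must agree, so $j=1$ and $c=\pm1$. For $u=u_{\mathrm{TT}}(\cdot;m)$ let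
\[
H=u_x^2-u^4-xu^2-2mu .
\]
Then $H_x=2u_x(u_{xx}-2u^3-xu-m)-u^2=-u^2=-(x-p)^{-2}+O\big((x-p)^{-1}\big)$, so $H$ has a simple pole with residue $1$ at each pole $p$ of $u$.

\begin{proof}[Proof of Theorem~\ref{thm:zeros}]
Regard $w_n$ as a function of $x$. Let $K_1$ be a compact set free of poles of $u_{\mathrm{TT}}$. By Section~\ref{sec:limit}, $K_1$ is covered by finitely many discs on which $w_n=\mathrm{i}e^{-\varepsilon U_n}$ with $U_n$ analytic, for large $n$. So $w_n$ has no zeros or poles on $K_1$, which is the last claim.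

Take $K_1=\partial\Delta$. On each disc $U_n$ is bounded, so $\varepsilon U_n\to0$ and $U_n=-\varepsilon^{-1}\ln(w_n/\mathrm{i})$ with the principal logarithm. Hence the local functions define one analytic function $U=U_n$ near $\partial\Delta$, with $U=u_{\mathrm{TT}}+O(\varepsilon^2)$ and $U_x=\partial_xu_{\mathrm{TT}}+O(\varepsilon^2)$ uniformly on $\partial\Delta$. Since $w_n/\mathrm{i}\to1$ uniformly on $\partial\Delta$, its winding number about $0$ vanishes, and $Z=N$ by the argument principle.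

For large $n$, $\rho\ne0$ on $\Delta$, so the image of $\Delta$ under the affine map $z_n$ does not contain $0$, and Lemma~\ref{lem:energy} gives $\oint_{\partial\Delta}\mathcal{E}\,\mathrm{d}z/z=2\pi\mathrm{i}(Z+N)$. Substitute $w=\mathrm{i}e^{-\varepsilon U}$, $z=2\mathrm{i}\varepsilon^{-3}\rho$, $n=4\varepsilon^{-3}$. Then $\Lambda=-\varepsilon U_s=-4\rho\varepsilon^{-1}U_x$, $w-w^{-1}=2\mathrm{i}\cosh\varepsilon U$, $w+w^{-1}=-2\mathrm{i}\sinh\varepsilon U$ and $w^2+w^{-2}=-2\cosh2\varepsilon U$, so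
\[
\mathcal{E}=8\rho^2\varepsilon^{-2}U_x^2+64\varepsilon^{-6}\rho\cosh\varepsilon U-16\varepsilon^{-6}\rho^2\cosh2\varepsilon U-16m\varepsilon^{-3}\rho\sinh\varepsilon U .
\]
Expand the hyperbolic functions for bounded $U$. In the two middle terms the constant parts give $64\varepsilon^{-6}\rho-16\varepsilon^{-6}\rho^2$, the quadratic parts give $32\varepsilon^{-4}\rho(1-\rho)U^2=-8\varepsilon^{-2}\rho xU^2$, the quartic parts give $\varepsilon^{-2}\big(\frac83\rho-\frac{32}3\rho^2\big)U^4=-8\varepsilon^{-2}U^4+O(1)$, and the rest is $O(1)$. With $\rho=1+O(\varepsilon^2)$,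
\[
\mathcal{E}=64\varepsilon^{-6}\rho-16\varepsilon^{-6}\rho^2+8\varepsilon^{-2}\big(U_x^2-U^4-xU^2-2mU+O(\varepsilon^2)\big),\qquad\frac{\mathrm{d}z}z=\frac{\varepsilon^2}{4\rho}\,\mathrm{d}x .
\]
The first two terms are large, but after division by $\rho$ they are polynomials in $x$ and integrate to $0$. Therefore $2\pi\mathrm{i}(Z+N)\to2\oint_{\partial\Delta}H\,\mathrm{d}x=4\pi\mathrm{i}$. Since $Z+N$ is an integer, $Z+N=2$ for large $n$, so $Z=N=1$. Simplicity is part of Lemma~\ref{lem:energy}.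
\end{proof}

\section{Negative and non-integer parameters}\label{sec:ext}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(a)]
By Lemma~\ref{lem:sym}(b) and Theorem~\ref{thm:rate}, $w_{-n}=1/w_n=\mp\mathrm{i}\exp(\varepsilon u^\pm_{\mathrm{TT}}+O(\varepsilon^3))$ at $z_n^\pm(x)$. Hence $\varepsilon^{-1}(1\mp\mathrm{i}w_{-n})=\varepsilon^{-1}\big(1-\exp(\varepsilon u^\pm_{\mathrm{TT}}+O(\varepsilon^3))\big)\to-u^\pm_{\mathrm{TT}}$.
\end{proof}

For real $\nu$ the function \eqref{eq:wk} with $k=k_\nu$ is already at hand, and Section~\ref{sec:limit} applies to it. What replaces Lemma~\ref{lem:idIII} is an intrinsic characterization: this solution tends to $1$, and it is the only one that does.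

\begin{lemma}\label{lem:uniq}
Let $\nu\in\mathbb{R}$, $m\in\mathbb{C}$, and let $w_1,w_2$ be solutions of \eqref{eq:PIII} that are analytic in $V=\{|z|>r_0,\ |\arg z-\frac\pi2|<\delta\}$ and tend to $1$ uniformly as $z\to\infty$ in a subsector with the same bisector. Then $w_1=w_2$ in $V$.
\end{lemma}

\begin{proof}
By the identity theorem we may shrink $\delta$, so that $\delta\le\frac\pi4$ and the limit is uniform in $V$. Here $\nu$ is fixed, so we linearize at the constant $w=1$. In this proof $z=\frac14\mathrm{i}\zeta$. For large $|\zeta|$ write $w_j=e^{\mathrm{i}\phi_j}$ with $\phi_j\to0$. In \eqref{eq:log} the left side is $\mathrm{i}(\zeta^2\phi''+\zeta\phi')$ and the right side is $\mathrm{i}\zeta(2\nu\cos\phi+2\mathrm{i}m\sin\phi)-\frac12\mathrm{i}\zeta^2\sin2\phi$, so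
\[
\phi''+\phi=-\frac{\phi'}\zeta+\psi(\zeta,\phi),\qquad\psi=\phi-\tfrac12\sin2\phi+\frac{2\nu\cos\phi+2\mathrm{i}m\sin\phi}\zeta .
\]
For $|\phi|\le1$ we have $|\partial_\phi\psi|\le C|\phi|^2+C(|\nu|+|m|)/|\zeta|$. Use the cone angle $\beta'=\delta/2$ and $\Omega'=R'+\{|\arg t|<\beta'\}$. A point of $\Omega'$ has distance at least $R'\sin\beta'$ from the rays $\arg\zeta=\pm\delta$, so for large $R'$ the unit disc about it lies in the region where $|\phi_j|\le1$, and $D=\phi_1-\phi_2$ and $D'$ are bounded on $\Omega'$ by Cauchy's estimate. On $\Omega'$,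
\[
|D''+D|\le\Big(C\sup_{\Omega'}\big(|\phi_1|^2+|\phi_2|^2\big)+\frac{C(1+|\nu|+|m|)}{R'}\Big)\big(|D|+|D'|\big),
\]
and the first factor is at most $\frac14\sin\beta'$ for large $R'$. Lemma~\ref{lem:stab} with $E=0$ gives $D\equiv0$ on $\Omega'$, and $V$ is connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(b)]
Uniqueness is Lemma~\ref{lem:uniq}, applied on the common domain of two solutions.

\emph{Existence.} Fix $\nu\ge R$ and let $h=Tk_\nu$ on $\Omega_R$. The bound $\|k_\nu\|\le A$ gives only $|h|\le A|T|/|\zeta|$, which is $O(1/\nu)$ far out but need not tend to $0$; one more application of Lemma~\ref{lem:stab} improves it. By Lemma~\ref{lem:lip}(c), $|h|\le1$; by Lemma~\ref{lem:coef}(a) and (d), $h'=T(k_\nu'+ak_\nu)$ satisfies $|h'|\le C_M$; and by Lemma~\ref{lem:coef}(b), $|h|\le C_M/\nu$ where $|T|\ge1$. From $h''+ah'=T(k_\nu''+3ak_\nu'+bk_\nu)$, \eqref{eq:Fnu} and \eqref{eq:QS},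
\[
h''+h=\big(h-\tfrac12\sin2h\big)-ah'+\frac{\cos2h-\cos h}T+\frac{\frac12\sin2h-\sin h}{T^2}-\frac{\mathrm{i}m(\cos h-T\sin h)}{\nu T^2}+\frac{1+T^2}{4\nu^2T^5}.
\]
Let $R'\ge\max(R,c_2\nu)$. On $\Omega_{R'}$ we have $|T|\ge R'/(c_2\nu)\ge1$ and $|a|\le C/R'$. So the first term is at most $C|h|^3\le C_M\nu^{-2}|h|$, and the sum of the others is at most $C_M(1/R'+1/|T|)\le C_M\nu/R'$. Choose $\nu_0(M)\ge R$ so that $C_M\nu_0^{-2}\le\frac14\sin\beta$. For $\nu\ge\nu_0$, Lemma~\ref{lem:stab} gives $\sup_{\Omega_{R'}}|h|\le C_M\nu/R'$, which tends to $0$ as $R'\to\infty$.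

Now let $z=\mathrm{i}y$ with $|\arg y|<\beta/2$ and $|y|$ large. Put $T=(4y^2/\nu^2-1)^{1/2}=\frac{2y}\nu\big(1+O(y^{-2})\big)\in\Sigma$ and $\zeta=\nu\tau(T)=2\nu T-2\nu\arctan T=4y+O(1)$. The point $4y$ has distance at least $4|y|\sin\frac\beta2$ from the boundary of $\Sigma$, so $\zeta\in\Omega_{R'}$ with $R'=2|y|\sin\frac\beta2$ once $|y|$ is large, and $T=\tau^{-1}(\zeta/\nu)$ by injectivity. Thus \eqref{eq:wk} with $k=k_\nu$ defines a solution near $\mathrm{i}\infty$. As $|y|\to\infty$, uniformly in the sector, $h\to0$ and $\arctan T\to\frac\pi2$, so $w\to\mathrm{i}e^{-\mathrm{i}\pi/2}=1$. This solution is $w_\nu$.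

\emph{Limit.} For large $\nu$, $T_\nu(x_0)>0$ and $\zeta_\nu(x_0)>R$ by Proposition~\ref{prop:near}. As $z$ moves down the imaginary axis from $\mathrm{i}\infty$ to $z_\nu(x_0)$, the number $T$ decreases through real values to $T_\nu(x_0)$, and $\zeta=\nu\tau(T)$ stays in $[\zeta_\nu(x_0),\infty)\subset\Omega_R$. So \eqref{eq:wk} continues $w_\nu$ analytically along this ray, and by Proposition~\ref{prop:near} the continuation is $\mathrm{i}e^{-\varepsilon U_\nu}$ near $x_0$. Proposition~\ref{prop:cont} continues $U_\nu$, hence $w_\nu=\mathrm{i}e^{-\varepsilon U_\nu}$, along the given path with $U_\nu=u_{\mathrm{TT}}+O(\varepsilon^2)$ near $(x_1,m_1)$, and the two formulas follow by the expansion in the proof of Theorem~\ref{thm:rate}.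
\end{proof}

\begin{thebibliography}{1}

\bibitem{Miller}
Peter D. Miller, \emph{On the Increasing Tritronqu\'ee Solutions of the Painlev\'e-II Equation}, arXiv:1804.03173 (2018).

\end{thebibliography}
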